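\title{Non-uniform ideal zeta functions of free nilpotent Lie rings}

\begin{abstract}
We show that for every $c\ge 5$ the ideal zeta function of the free class-$c$ nilpotent Lie ring on $d$ generators is uniform for at most finitely many $d$. This disproves the conjecture that it is uniform for all $c$ and $d$. Uniformity for infinitely many $d$ would force the size of a certain set of ideals of the five-generator ring over $\mathbb{Z}_p$ to be a polynomial in $p$. A finite $5$-group acts on this set, and its fixed points are counted by $\#E(\mathbb{F}_p)+4(p^2+4p-1)$ for the elliptic curve $E\colon y^2+xy+y=x^3+x^2$. The image of the Galois representation on $E[5]$ makes these two facts incompatible modulo $5$.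
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $L$ be a Lie ring whose additive group is isomorphic to $\mathbb{Z}^n$. For $m\ge1$ let $a_m^{\triangleleft}(L)$ be the number of ideals of index $m$ in $L$. The \emph{ideal zeta function} of $L$ is the Dirichlet series
\[
\zeta_L^{\triangleleft}(s)=\sum_{m=1}^{\infty}a_m^{\triangleleft}(L)\,m^{-s}.
\]
It has an Euler product $\zeta_L^{\triangleleft}(s)=\prod_p\zeta_{L(\mathbb{Z}_p)}^{\triangleleft}(s)$, where $L(\mathbb{Z}_p)=L\otimes\mathbb{Z}_p$ and
\[
\zeta_{L(\mathbb{Z}_p)}^{\triangleleft}(s)=\sum_{i=0}^{\infty}a_{p^i}^{\triangleleft}(L)\,p^{-is}.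
\]
By a theorem of Grunewald, Segal and Smith (1988), each local factor is a rational function in $p$ and $p^{-s}$. One then asks how this function varies with $p$. We call $\zeta_L^{\triangleleft}$ \emph{uniform} if there is a single $\Psi(X,Y)\in\mathbb{Q}(X,Y)$ such that $\zeta_{L(\mathbb{Z}_p)}^{\triangleleft}(s)=\Psi(p,p^{-s})$ for all but finitely many primes $p$.

Let $\mathfrak{f}_{c,d}$ be the free class-$c$ nilpotent Lie ring on $d$ generators over $\mathbb{Z}$, that is, the quotient of the free Lie ring on $d$ generators by the $(c+1)$-st term of its lower central series. For $c=1$ this is $\mathbb{Z}^d$ with zero bracket. A subgroup of index $p^i$ has a unique basis in Hermite normal form, a triangular matrix with diagonal entries $p^{e_1},\dots,p^{e_d}$ and with $j-1$ entries reduced modulo $p^{e_j}$ for each $j$, so that $\Psi=\prod_{j=0}^{d-1}(1-X^jY)^{-1}$. Grunewald, Segal and Smith showed that $\zeta^{\triangleleft}_{\mathfrak{f}_{2,d}}$ is uniform for every $d$, and Woodward that $\zeta^{\triangleleft}_{\mathfrak{f}_{3,2}}$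 is uniform. The conjecture that concerns us, which we take from du Sautoy and Lee \cite{dSL}, is the following.
\begin{quote}
\emph{For all $c,d\in\mathbb{N}$, the ideal zeta function $\zeta^{\triangleleft}_{\mathfrak{f}_{c,d}}(s)$ is uniform.}
\end{quote}

The guess is natural. Every finite Lie ring of $p$-power order and class at most $c$ with $d$ generators is a quotient of $\mathfrak{f}_{c,d}(\mathbb{Z}_p)$, and particular families of such quotients may well be parametrized by the $\mathbb{F}_p$-points of a curve. But the zeta function counts all quotients of a given order at once, and totals over a universal family tend to be polynomial even when the members are not. The number of $\mathbb{F}_p$-points of one plane cubic need not be a polynomial in $p$, while the number of pairs (plane cubic, point on it) is $(p^2+p+1)(p^9-1)/(p-1)$, because each point imposes one linear condition on the ten coefficients. The ring $\mathfrak{f}_{c,d}$ has no parameters in its definition, so no single curve seems to be singled out. Nevertheless the conjecture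 fails.

\begin{theorem}\label{thm:main}
For every $c\ge5$, the zeta function $\zeta^{\triangleleft}_{\mathfrak{f}_{c,d}}(s)$ is uniform for at most finitely many $d$. In particular the conjecture is false.
\end{theorem}

The proof gives more. For a number field $K$ that is Galois over $\mathbb{Q}$, let $\mathcal{P}_K$ be the set of primes that split completely in $K$. We say that $\zeta_L^{\triangleleft}$ is \emph{uniform on $\mathcal{P}_K$} if there is $\Psi\in\mathbb{Q}(X,Y)$ with $\zeta_{L(\mathbb{Z}_p)}^{\triangleleft}(s)=\Psi(p,p^{-s})$ for all but finitely many $p\in\mathcal{P}_K$.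

\begin{theorem}\label{thm:K}
Let $c\ge5$ and let $K/\mathbb{Q}$ be a finite Galois extension such that $A_5$ is not a composition factor of $\operatorname{Gal}(K/\mathbb{Q})$. Then $\zeta^{\triangleleft}_{\mathfrak{f}_{c,d}}$ is uniform on $\mathcal{P}_K$ for at most finitely many $d$.
\end{theorem}

Theorem~\ref{thm:main} is the case $K=\mathbb{Q}$. The case $K=\mathbb{Q}(\zeta_m)$ concerns the primes $p\equiv1\pmod m$. We make no claim for $c=3,4$, and the proof does not exhibit a particular $d$ for which uniformity fails.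

The way to single out one curve is to count modulo a small prime. If a $5$-group $G$ acts on a finite set $\mathcal{X}$, then $|\mathcal{X}|\equiv|\mathcal{X}^G|\pmod5$, and the fixed-point set $\mathcal{X}^G$ may be a small and rigid object. We take for $\mathcal{X}$ the set of ideals $H$ of index $p^{31}$ in $L=\mathfrak{f}_{c,5}(\mathbb{Z}_p)$ such that $H\subseteq pL+[L,L]$ and $L/H$ has cyclic center. The proof has three independent parts.
\begin{enumerate}
\item If $\zeta^{\triangleleft}_{\mathfrak{f}_{c,d}}$ is uniform on $\mathcal{P}_K$ for infinitely many $d$, then $|\mathcal{X}|$ is a polynomial in $p$, and so it is constant modulo $5$ on the large primes of $\mathcal{P}_K$ that are $1$ modulo a high power of $5$ (Sections~\ref{sec:mass}--\ref{sec:X}). This is the only place where uniformity is used.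
\item For large $p\equiv1$ modulo a high power of $5$, a $5$-group $G$ of monomial automorphisms of $L$ has exactly $\#E(\mathbb{F}_p)+4(p^2+4p-1)$ fixed points on $\mathcal{X}$, where
\[
E\colon\ y^2+xy+y=x^3+x^2
\]
(Sections~\ref{sec:fixed}--\ref{sec:count}). This is where $c\ge5$ is used.
\item The number $\#E(\mathbb{F}_p)$ is not constant modulo $5$ on these primes (Section~\ref{sec:galois}). This is where the hypothesis on $K$ is used.
\end{enumerate}
Section~\ref{sec:prelim} collects the basic facts, and Section~\ref{sec:model} carries out the fixed-point count with two and three generators in place of five.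

\section{Finite nilpotent Lie rings}\label{sec:prelim}

Fix $c\ge2$ and a prime $p$. The letter $Q$ always denotes a finite nilpotent Lie ring of $p$-power order and class at most $c$. Its lower central series is $Q^{[1]}=Q$, $Q^{[j+1]}=[Q^{[j]},Q]$, and brackets are left-normed: $[y_1,y_2,y_3]=[[y_1,y_2],y_3]$. We put
\[
\Phi(Q)=pQ+[Q,Q],\qquad \operatorname{rk}Q=\dim_{\mathbb{F}_p}Q/\Phi(Q),
\]
and define $\Phi(L)$ in the same way for $L=\mathfrak{f}_{c,d}(\mathbb{Z}_p)$. For an abelian group $B$, let $B[p]$ be the subgroup of elements killed by $p$. A finite abelian $p$-group $B\neq0$ is cyclic if and only if $|B[p]|=p$.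

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Elements of $Q$ generate $Q$ if and only if their images span $Q/\Phi(Q)$.
\item[(b)] Every nonzero ideal $J$ of $Q$ meets $Z(Q)[p]$ nontrivially. In particular, if $Q\ne0$ has cyclic center, then every nonzero ideal contains $Z(Q)[p]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Generators span $Q/\Phi(Q)$, which is abelian. Conversely, let $S$ be a subring with $S+\Phi(Q)=Q$. The $p$-group $Q/(S+[Q,Q])$ equals $p$ times itself, so it is zero and $Q=S+Q^{[2]}$. Writing each entry of a bracket of length $j$ as an element of $S$ plus an element of $Q^{[2]}$, we get $Q^{[j]}\subseteq S+Q^{[j+1]}$ for all $j$. Hence $Q\subseteq S+Q^{[c+1]}=S$.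

(b) The last nonzero term of $J,[J,Q],[J,Q,Q],\dots$ is a nonzero $p$-group contained in $J\cap Z(Q)$.
\end{proof}

Let $L=\mathfrak{f}_{c,d}(\mathbb{Z}_p)$ with free generators $x_0,\dots,x_{d-1}$. Ideals of index $p^i$ in $\mathfrak{f}_{c,d}$ contain $p^i\mathfrak{f}_{c,d}$, so they correspond to ideals of index $p^i$ in $L$. Homomorphisms $L\to Q$ correspond to $d$-tuples of elements of $Q$. The ring $L$ is multigraded: $L=\bigoplus L_{\mathbf{b}}$, where $\mathbf{b}\in\mathbb{N}_0^d$ has total degree $1\le|\mathbf{b}|\le c$, and $L_{\mathbf{b}}$ is spanned by the Lie monomials in which $x_i$ occurs $b_i$ times. It is the degree-$\mathbf{b}$ component of the free Lie ring, tensored with $\mathbb{Z}_p$. If $S$ is a nonempty set of indices, $L_S$ denotes the \emph{multilinear} component, in which each $x_i$ with $i\in S$ occurs once and no other generator occurs. The homomorphism from the free Lie ring to the free associative ring, with $[u,v]\mapsto uv-vu$, assigns to each $u\in L_{\mathbf{b}}$ its \emph{expansion}, a linear combination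 of words.

\begin{lemma}\label{lem:free}
\begin{enumerate}
\item[(a)] A submodule of $L$ that is stable under $[\,\cdot\,,x_j]$ for all $j$ is an ideal. The ideal generated by $u$ is spanned by the elements $[u,x_{j_1},\dots,x_{j_l}]$, $l\ge0$. Each $L_{\mathbf{b}}$ is spanned by left-normed monomials.
\item[(b)] Let $i\in S$ and $|S|\le c$. The elements $[x_i,x_{j_1},\dots,x_{j_l}]$, where $(j_1,\dots,j_l)$ runs over the orderings of $S\setminus\{i\}$, form a basis of $L_S$. The coordinate of $u\in L_S$ at such an element is the coefficient of the word $x_ix_{j_1}\cdots x_{j_l}$ in the expansion of $u$.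
\end{enumerate}
\end{lemma}

\begin{proof}
The Jacobi identity $[u,[v,w]]=[u,v,w]-[u,w,v]$ and induction on the length of a monomial $v$ show that $[u,v]$ is an integral combination of elements $[u,x_{j_1},\dots,x_{j_l}]$, where $j_1,\dots,j_l$ are the letters of $v$ in some order. This gives the first two claims of (a), and the third follows by induction on length, writing a monomial as $[u,v]$. For (b), a monomial in $L_S$ is $\pm[u,v]$ with $x_i$ occurring in $u$, so the same induction shows that the given elements span. In the expansion of $[u,x_j]=ux_j-x_ju$ with $j\ne i$, the words that start with $x_i$ come from $ux_j$. Hence $x_ix_{j_1}\cdots x_{j_l}$ is the only word starting with $x_i$ in the expansion of $[x_i,x_{j_1},\dots,x_{j_l}]$, and its coefficient is $1$. This gives independence and the formula for the coordinates.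
\end{proof}

The \emph{mass} of a class of finite structures is $\sum1/|\operatorname{Aut}|$, the sum being over isomorphism classes. If a finite set $\mathcal{S}(Q)$ is attached functorially to $Q$, then the isomorphism classes of pairs $(Q,\omega)$ with $\omega\in\mathcal{S}(Q)$ are the orbits of $\operatorname{Aut}Q$, their automorphism groups are the stabilizers, and the orbit-stabilizer theorem gives
\begin{equation}\label{eq:orbit}
\text{mass of the pairs }(Q,\omega)=\sum_Q\frac{|\mathcal{S}(Q)|}{|\operatorname{Aut}Q|}.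
\end{equation}
The same holds with $Q$ replaced by any other structure. We write $GL_r=GL_r(\mathbb{F}_p)$, and $\binom ab_p$ for the number of $b$-dimensional subspaces of $\mathbb{F}_p^a$; both $|GL_r|$ and $\binom ab_p$ are polynomials in $p$.

\section{The fixed-point count with two and three generators}\label{sec:model}

Let $p$ be odd and $L=\mathfrak{f}_{c,2}(\mathbb{Z}_p)$. Let $\mathcal{Y}$ be the set of ideals $H\subseteq\Phi(L)$ of index $p^3$ such that $Q=L/H$ has cyclic center. This set can be counted directly. The ideal $\Phi(Q)$ has order $p$, so it is central by Lemma~\ref{lem:basic}(b), and $H$ contains $p\Phi(L)+[\Phi(L),L]$. The quotient $\Phi(L)/(p\Phi(L)+[\Phi(L),L])$ is an $\mathbb{F}_p$-space with basis $px_0$, $px_1$, $[x_0,x_1]$, and the ideals $H\subseteq\Phi(L)$ of index $p^3$ are its hyperplanes. If the hyperplane contains $[x_0,x_1]$, then $Q\cong\mathbb{Z}/p^2\oplus\mathbb{Z}/p$ is abelian and its center is not cyclic. Otherwise $Q$ is not abelian, so $Q/Z(Q)$ is not cyclic and $|Z(Q)|=p$. Thus $\mathcal{Y}$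 consists of the kernels of the functionals with values $(a_0,a_1,1)$ on the basis, and $|\mathcal{Y}|=p^2$.

Now let $G$ be the group of order $8$ generated by the sign changes $x_i\mapsto\zeta_ix_i$, $\zeta_i=\pm1$, and the swap $\sigma$ of $x_0$ and $x_1$. The sign changes multiply the three basis vectors by $\zeta_0$, $\zeta_1$, $\zeta_0\zeta_1$. These characters are distinct, so the kernel of $(a_0,a_1,1)$ is fixed only if $a_0=a_1=0$. The resulting ideal $H=pL+L^{[3]}$ is also fixed by $\sigma$. So $|\mathcal{Y}^G|=1$, in accordance with $|\mathcal{Y}|=p^2\equiv1\pmod 2$. Three features will persist. The fixed ideal is multigraded; the center of the quotient lies in the multilinear component $L_{\{0,1\}}$; and the ideal is determined by a functional $L_{\{0,1\}}\to\mathbb{F}_p$ that is an eigenvector of $\sigma$, here with eigenvalue $-1$.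

Replace $2$ by a prime $\ell\le c$, and the swap by the rotation $\sigma\colon x_i\mapsto x_{i+1}$ of $\ell$ generators. The candidates for fixed ideals are then the points of the projective spaces of $\sigma$-eigenfunctionals on the multilinear component, which has rank $(\ell-1)!$. For $\ell=3$ put $u=[x_0,x_1,x_2]$. Then
\[
\sigma u=[x_1,x_2,x_0]=-[x_0,[x_1,x_2]]=-u+[x_0,x_2,x_1],
\]
so $u,\sigma u$ is a basis of $L_{\{0,1,2\}}$, and $u+\sigma u+\sigma^2u=0$ is the Jacobi identity. For $p\equiv1\pmod 3$ the eigenvalues are the two primitive cube roots of unity, each with multiplicity one. The projective spaces are single points, and no arithmetic can enter. For $\ell=5$ the rank $24$ splits as $4+5+5+5+5$. The projective spaces are one $\mathbb{P}^3$ and four copies of $\mathbb{P}^4$, and prescribing the index of the ideal will impose two quadratic equations. In $\mathbb{P}^3$ these define a curve that has as many points as $E$.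

For five generators the direct count of the whole set is not available. Instead we show that uniformity forces the count to be a polynomial.

\section{From zeta functions to masses}\label{sec:mass}

Fix a finite Galois extension $K/\mathbb{Q}$. The set $\mathcal{P}_K$ is infinite by the Chebotarev density theorem, which is recalled in Section~\ref{sec:galois}. In Sections~\ref{sec:mass} and~\ref{sec:center}, and in Proposition~\ref{prop:poly}, we assume:
\begin{quote}
(U)\quad $\zeta^{\triangleleft}_{\mathfrak{f}_{c,d}}$ is uniform on $\mathcal{P}_K$ for all $d$ in an infinite set $\mathcal{D}$.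
\end{quote}
A quantity $a(p)\in\mathbb{Q}$ depending on $p\in\mathcal{P}_K$ is called \emph{rational} if there is $R\in\mathbb{Q}(X)$ with $a(p)=R(p)$ for all but finitely many $p\in\mathcal{P}_K$. We use the following principle twice. If $a_i(p)=\sum_j\Theta_{ij}(p)\,b_j(p)$ for an invertible square matrix $\Theta$ over $\mathbb{Q}(X)$, and all $a_i$ are rational, then all $b_j$ are rational. Indeed $\det\Theta(p)\ne0$ for all but finitely many $p$, and Cramer's rule applies.

An ideal is the kernel of a surjection onto a finite Lie ring, so the coefficients of all the zeta functions $\zeta^{\triangleleft}_{\mathfrak{f}_{c,d}}$, $d\ge1$, are combinations of the same numbers, which do not depend on $d$. Let $N(k,r)$ be the mass of all $Q$ with $|\Phi(Q)|=p^k$ and $\operatorname{rk}Q=r$.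

\begin{lemma}\label{lem:N}
Under \textup{(U)}, every $N(k,r)$ is rational.
\end{lemma}

\begin{proof}
Let $d\in\mathcal{D}$, and write the corresponding rational function as $\Psi=\Psi_1/(Y^b\Psi_2)$ with $\Psi_1,\Psi_2\in\mathbb{Q}[X,Y]$ and $\Psi_2(X,0)\neq0$. For $p$ with $\Psi_2(p,0)\ne0$ we may expand $\Psi(p,Y)$ at $Y=0$, and the coefficient of $Y^i$ is the value at $p$ of a fixed element of $\mathbb{Q}[X,\Psi_2(X,0)^{-1}]$. So $a^{\triangleleft}_{p^i}(\mathfrak{f}_{c,d})$ is rational for each $i$.

The group $\operatorname{Aut}Q$ acts freely on the surjections $\mathfrak{f}_{c,d}(\mathbb{Z}_p)\to Q$, and the orbits correspond to the ideals with quotient isomorphic to $Q$. By Lemma~\ref{lem:basic}(a), if $|\Phi(Q)|=p^k$ and $\operatorname{rk}Q=r$, the number of surjections is $p^{kd}$ times the number $\prod_{j<r}(p^d-p^j)$ of spanning $d$-tuples of $\mathbb{F}_p^r$. Hence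
\begin{equation}\label{eq:aN}
a^{\triangleleft}_{p^i}(\mathfrak{f}_{c,d})=\sum_{r=0}^{i}N(i-r,r)\,p^{(i-r)d}\prod_{j<r}(p^d-p^j).
\end{equation}
The polynomials $Z^{i-r}\prod_{j<r}(Z-X^j)$, $0\le r\le i$, have degree $i$ in $Z$, and their lowest terms have the distinct degrees $i-r$. So they form a basis of the polynomials of degree at most $i$ over $\mathbb{Q}(X)$, and evaluating them at $i+1$ distinct points $Z=X^d$, $d\in\mathcal{D}$, gives an invertible matrix over $\mathbb{Q}(X)$. The principle above applies to \eqref{eq:aN}.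
\end{proof}

The inversion needs $i+1$ values of $d$, and the next section uses $N(k,r)$ for large $r$. This is why uniformity is assumed for infinitely many $d$, and why the proof does not point to a particular one.

\section{Detecting a cyclic center}\label{sec:center}

The masses $N(k,r)$ record only $|\Phi(Q)|$ and $\operatorname{rk}Q$. The fixed-point count needs the center to be cyclic, because this is what reduces a fixed ideal to a single functional. The center can be read off from the growth of the mass as $r\to\infty$ with $k$ fixed. Only boundedly many generators act nontrivially on a subring $I$ of order $p^k$. The remaining $n$ generators centralize $I$, and their $\binom n2$ mutual brackets may be chosen freely in $(Z(Q)\cap I)[p]$. If this space has dimension $z$, it contributes a factor $p^{z\binom n2}$, while all other choices contribute exponents that are linear in $n$. For the choices to be free, we must not insist that $I$ equal $\Phi(Q)$, since that would couple them; we only ask that $I$ contain $\Phi(Q)$, and we return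 to $\Phi(Q)$ afterwards.

A \emph{pair} $(Q,I)$ consists of $Q$ and a subgroup $I$ with $\Phi(Q)\subseteq I\subseteq Q$; such an $I$ is an ideal. Let $\tilde N(k,r)$ be the mass of pairs with $|I|=p^k$ and $|Q/I|=p^r$. Sorting by $j=\dim I/\Phi(Q)$ and using \eqref{eq:orbit}, we get
\[
\tilde N(k,r)=\sum_{j}N(k-j,r+j)\binom{r+j}{j}_p,
\]
which is rational under (U). Put $z(Q,I)=\dim_{\mathbb{F}_p}(Z(Q)\cap I)[p]$, and let $\tilde N_z(k,r)$ be the part of $\tilde N(k,r)$ that comes from pairs with $z(Q,I)=z$.

Call a pair $(Q',I)$ \emph{faithful} if $C_{Q'}(I)\subseteq I$, that is, $C_{Q'}(I)=Z(I)$. For such a pair put $Z_I=Z(Q')\cap I$, and let $\mathfrak{d}$ be the $\mathbb{F}_p$-space of linear maps $\partial\colon Q'/I\to Z(I)[p]$, viewed as maps on $Q'$ that kill $I$, such that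
\begin{equation}\label{eq:der}
[\partial y,y']+[y,\partial y']=0,\qquad[\partial y_1,y_2,\dots,y_c]=0\qquad(y,y',y_j\in Q').
\end{equation}
Define the integer $e=e(Q',I)$ by $p^e=|\mathfrak{d}|\,|Z_I|/|Z(I)|$.

\begin{lemma}\label{lem:reduce}
For all $k,r,z\ge0$,
\[
\tilde N_z(k,r)=\sum_{m=0}^{r}\ \sum_{(Q',I)}\frac{1}{|\operatorname{Aut}(Q',I)|}\cdot\frac{p^{\,en+zn(n-1)/2-mn}}{|GL_n|},\qquad n=r-m,
\]
where the inner sum is over the faithful pairs with $|I|=p^k$, $|Q'/I|=p^m$ and $z(Q',I)=z$.
\end{lemma}

\begin{proof}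
Let $(Q,I)$ be a pair, let $n$ be the dimension of the image $(C_Q(I)+I)/I$ of the centralizer in $Q/I$, and let $m=r-n$. A \emph{framing} of $(Q,I)$ consists of a subgroup $Q'\supseteq I$ such that $Q'/I$ is a complement of this image, and elements $w_1,\dots,w_n\in C_Q(I)$ that induce a basis of it. Since $C_Q(I)\cap I=Z(I)$, there are exactly $p^{mn}|GL_n||Z(I)|^n$ framings. We show that framed pairs are the same as faithful pairs with freely chosen data.

\emph{From a framed pair to data.} The subgroup $Q'$ contains $[Q,Q]$, so it is a subring, and $(Q',I)$ is a pair. It is faithful, because $C_Q(I)\cap Q'$ has trivial image in $Q/I$. Since $Q=Q'+\sum\mathbb{Z}w_i$ and the $w_i$ centralize $I$, we have $Z(Q)\cap I=Z_I$, and so $z(Q,I)=z(Q',I)$. Put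
\[
\partial_i(y)=[w_i,y]\quad(y\in Q'),\qquad\pi_i=pw_i\in I,\qquad b_{ij}=[w_i,w_j]\in I .
\]
The map $\partial_i$ kills $I$. The centralizer of an ideal is an ideal, so $\partial_i$ takes values in $C_Q(I)\cap[Q,Q]\subseteq Z(I)$, and $p\,\partial_i(y)=\partial_i(py)=0$ as $py\in I$. The Jacobi identity gives $[\partial_iy,y']+[y,\partial_iy']=\partial_i([y,y'])=0$. Next, $[\pi_i,y]=p\,\partial_i(y)=0$, so $\pi_i\in Z_I$. Finally $[b_{ij},y]=\partial_i\partial_jy-\partial_j\partial_iy=0$ and $pb_{ij}=[\pi_i,w_j]=0$, so $b_{ij}\in Z_I[p]$.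

The class of $Q$ is at most $c$ if and only if all left-normed brackets of length $c+1$ with entries in $Q'\cup\{w_1,\dots,w_n\}$ vanish. An entry $w_i$ in position $3$ or later gives $0$, since $w_i$ centralizes $I\supseteq[Q,Q]$. A bracket that starts with $w_i,w_j$ vanishes, since $b_{ij}$ is central and $c+1\ge3$. What remains is the condition that $Q'$ has class at most $c$ and $[\partial_iy_1,y_2,\dots,y_c]=0$. In particular $\partial_i\in\mathfrak{d}$.

\emph{From data to a framed pair.} Let $(Q',I)$ be faithful, and take any $\partial_i\in\mathfrak{d}$, $\pi_i\in Z_I$, and $b_{ij}\in Z_I[p]$ with $b_{ii}=0$, $b_{ji}=-b_{ij}$. On $Q'\oplus\bigoplus_{i\le n}\mathbb{Z}w_i$ take the alternating biadditive bracket that extends that of $Q'$ and has $[w_i,y]=\partial_i(y)$, $[w_i,w_j]=b_{ij}$. Let $Q$ be the quotient by the subgroup generated by the elements $pw_i-\pi_i$. The bracket descends to $Q$, because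
\[
[pw_i-\pi_i,y]=p\,\partial_i(y)-[\pi_i,y]=0,\qquad[pw_i-\pi_i,w_j]=pb_{ij}+\partial_j(\pi_i)=0 .
\]
It suffices to check the Jacobi identity on additive generators. On $(w_i,y,y')$ the Jacobi sum is $[\partial_iy,y']+[y,\partial_iy']-\partial_i([y,y'])$, which vanishes by \eqref{eq:der} and $[y,y']\in I$. On $(w_i,w_j,y)$ and $(w_i,w_j,w_l)$ every term vanishes, because $b_{ij}$ commutes with $Q'$, $\partial_l(b_{ij})=0$ and $\partial_i\partial_j=0$. The ring $Q'$ embeds in $Q$, all brackets lie in $I$, and $Q/I$ is elementary abelian of rank $m+n$, so $\Phi(Q)\subseteq I$. The class is at most $c$ by the criterion above. An element $y+\sum n_iw_i$ centralizes $I$ if and only if $y$ does, that is, if and only if $y\in Z(I)$. So $(C_Q(I)+I)/I$ is the span of the $w_i$, and $(Q',(w_i))$ is a framing.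

The two constructions are mutually inverse: starting from a framed pair, the ring built from its data maps onto $Q$ and has the same order $p^n|Q'|$. An isomorphism of framed pairs restricts to an isomorphism of faithful pairs that matches the data, and any such isomorphism extends uniquely by $w_i\mapsto w_i$. A faithful pair carries $|\mathfrak{d}|^n|Z_I|^np^{zn(n-1)/2}$ systems of data. Applying \eqref{eq:orbit} on both sides and dividing by the number of framings gives the formula.
\end{proof}

\begin{lemma}\label{lem:Nz}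
Under \textup{(U)}, every $\tilde N_z(k,r)$ is rational.
\end{lemma}

\begin{proof}
Fix $k$. The invariants of a faithful pair with $|I|=p^k$ are bounded independently of $p$. The adjoint action embeds $Q'/Z(I)$ in the endomorphism ring of the group $I$, which has order at most $p^{k^2}$, so $m\le k^2$. Also $0\le z\le k$, and $-k\le e\le mk$ because $|\mathfrak{d}|\le p^{mk}$ and $Z_I\subseteq Z(I)$. From $|GL_r|=p^{r(r-1)/2}\prod_{i=1}^r(p^i-1)$ we get
\[
\frac{|GL_r|}{|GL_{r-m}|}=p^{mr-m(m+1)/2}\prod_{i<m}(p^{r-i}-1)\qquad(r\ge m).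
\]
The product on the right vanishes for $0\le r<m$. So after multiplying the formula of Lemma~\ref{lem:reduce} by $|GL_r|$ we may let $m$ run over all of $0,\dots,k^2$. Since $n(n-1)/2=r(r-1)/2-mr+m(m+1)/2$, the term of a faithful pair becomes a factor independent of $r$ times
\[
p^{zr(r-1)/2+(e-zm)r}\prod_{i<m}(p^{r-i}-1).
\]
Expanding the product in powers of $p^r$, we obtain for all $r\ge0$
\[
|GL_r|\,\tilde N_z(k,r)=\sum_t\lambda_{z,t}(p)\,p^{zr(r-1)/2+tr},
\]
where $t$ ranges over a finite set of integers independent of $p$ and $r$, and $\lambda_{z,t}(p)\in\mathbb{Q}$ does not depend on $r$. Summing over $z$ expresses the rational quantity $|GL_r|\tilde N(k,r)$ in terms of all the $\lambda_{z,t}$.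

The functions $r\mapsto X^{zr(r-1)/2+tr}$ for distinct $(z,t)$ are linearly independent over $\mathbb{Q}(X)$: in a nontrivial relation, the term with the lexicographically largest $(z,t)$ and nonzero coefficient has strictly the largest degree in $X$ when $r$ is large. Hence there are values $r_1,r_2,\dots$, as many as there are indices $(z,t)$, at which these functions form an invertible matrix. By the principle of Section~\ref{sec:mass}, each $\lambda_{z,t}$ is rational, and then so is $\tilde N_z(k,r)$.
\end{proof}

For $k\ge1$ let $N^{\circ}(k,r)$ be the mass of all $Q$ with $|\Phi(Q)|=p^k$, $\operatorname{rk}Q=r$ and cyclic center. By Lemma~\ref{lem:basic}(b), such a $Q$ has $Z(Q)[p]\subseteq\Phi(Q)$. The condition $z(Q,I)=1$ does not see central elements outside $I$. These split off as an elementary abelian direct summand, and this is how we pass from $\tilde N_1$ to $N^{\circ}$.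

\begin{lemma}\label{lem:Ncyc}
For $k\ge1$ and $r\ge0$,
\[
\tilde N_1(k,r)=\epsilon_k\frac{\binom{r+1}{1}_p}{|GL_{r+1}|}+\sum_{\substack{0\le j<k\\0\le e\le r}}N^{\circ}(k-j,r+j-e)\,\frac{p^{ej}\binom{r+j-e}{j}_p}{|GL_e|\,p^{e(r+j-e)+e}},
\]
where $\epsilon_1=1$ and $\epsilon_k=0$ for $k\ge2$. Under \textup{(U)}, every $N^{\circ}(k,r)$ is rational.
\end{lemma}

\begin{proof}
Let $z_\Phi=\dim(Z(Q)\cap\Phi(Q))[p]$, and let $\Omega_Q$ be the image of $Z(Q)[p]$ in $Q/\Phi(Q)$. For a pair $(Q,I)$, the map $Z(Q)[p]\cap I\to Q/\Phi(Q)$ has kernel of dimension $z_\Phi$ and image $\Omega_Q\cap I/\Phi(Q)$, so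
\[
z(Q,I)=z_\Phi+\dim\bigl(\Omega_Q\cap I/\Phi(Q)\bigr).
\]
If $z_\Phi=0$, then $\Phi(Q)=0$ by Lemma~\ref{lem:basic}(b), $Q$ is elementary abelian and $z(Q,I)=k$. Such pairs contribute to $\tilde N_1(k,r)$ only for $k=1$, when $I$ is a line in $\mathbb{F}_p^{r+1}$. This is the first term.

Otherwise $z(Q,I)=1$ if and only if $z_\Phi=1$ and $\Omega_Q\cap I/\Phi(Q)=0$. Let $z_\Phi=1$, $r'=\operatorname{rk}Q$, $e=\dim\Omega_Q$. Choose $Q'\supseteq\Phi(Q)$ with $Q'/\Phi(Q)$ a complement of $\Omega_Q$, in $p^{e(r'-e)}$ ways, and choose $Q''\subseteq Z(Q)[p]$ mapping isomorphically onto $\Omega_Q$, in $p^e$ ways since the kernel of $Z(Q)[p]\to\Omega_Q$ has order $p$. Then $Q=Q'\oplus Q''$ as Lie rings, $\Phi(Q')=\Phi(Q)$ and $Z(Q')\subseteq Z(Q)$. The image of $Z(Q')[p]$ in $Q/\Phi(Q)$ lies in $\Omega_Q\cap Q'/\Phi(Q)=0$, so $Z(Q')[p]=(Z(Q)\cap\Phi(Q))[p]$ has order $p$, and $Q'$ has cyclic center. Conversely, if $Q'$ has cyclic center and $\Phi(Q')\ne0$, then $Q=Q'\oplus\mathbb{F}_p^e$ has $z_\Phi=1$, and $\Omega_Q$ is the image of $\mathbb{F}_p^e$.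 A triple $(Q,Q',Q'')$ has automorphism group $\operatorname{Aut}Q'\times GL_e$. By \eqref{eq:orbit}, the mass of the $Q$ with $z_\Phi=1$, $|\Phi(Q)|=p^{k'}$ and given $r',e$ is $N^{\circ}(k',r'-e)/(|GL_e|\,p^{e(r'-e)+e})$. A $j$-dimensional subspace of $\mathbb{F}_p^{r'}$ that meets $\Omega_Q$ trivially is a lift of a $j$-dimensional subspace of the quotient by $\Omega_Q$, so there are $p^{ej}\binom{r'-e}{j}_p$ of them. Taking $k'=k-j$ and $r'=r+j$ gives the formula.

The term with $j=e=0$ is $N^{\circ}(k,r)$. Every other term involves $N^{\circ}(k',\cdot)$ with $k'<k$, or $N^{\circ}(k,r-e)$ with $e>0$. Rationality follows from Lemma~\ref{lem:Nz} by induction on $k$, and for fixed $k$ on $r$.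
\end{proof}

\begin{example}\label{ex:check}
Let $k=1$. An ideal $I$ of order $p$ is central, so the only faithful pair is $(I,I)$, with $m=e=0$, $z=1$ and automorphism group of order $p-1$. Lemma~\ref{lem:reduce} gives $\tilde N_1(1,r)=p^{r(r-1)/2}/((p-1)|GL_r|)$. Take $r=2$ in Lemma~\ref{lem:Ncyc}. Here $N^{\circ}(1,0)=0$, and $N^{\circ}(1,1)=1/(p(p-1))$ is the mass of $\mathbb{Z}/p^2$. With $|GL_2|=p(p-1)(p^2-1)$ and $|GL_3|=p^2(p^3-1)|GL_2|$ the formula reads
\[
\frac{p}{(p-1)|GL_2|}=\frac{1}{p^2(p-1)|GL_2|}+N^{\circ}(1,2)+\frac{p^2-1}{p^2(p-1)|GL_2|},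
\]
so $N^{\circ}(1,2)=1/|GL_2|$. Multiplying by the number $p^2|GL_2|$ of generating pairs recovers $|\mathcal{Y}|=p^2$ from Section~\ref{sec:model}.
\end{example}

\section{A set of ideals and a $5$-group acting on it}\label{sec:X}

From now on $c\ge5$ and $L=\mathfrak{f}_{c,5}(\mathbb{Z}_p)$, with free generators $x_i$, $i\in\mathbb{Z}/5$. Let $\mathcal{X}=\mathcal{X}_p$ be the set of ideals $H\subseteq\Phi(L)$ of index $p^{31}$ such that $L/H$ has cyclic center. The exponent $31$ is explained by formula \eqref{eq:index} below.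

\begin{proposition}\label{prop:poly}
Assume \textup{(U)}. For every sufficiently large $M$, the residue of $|\mathcal{X}_p|$ modulo $5$ is the same for all but finitely many $p\in\mathcal{P}_K$ with $p\equiv1\pmod{5^M}$.
\end{proposition}

\begin{proof}
If $H\in\mathcal{X}$ and $Q=L/H$, then $\operatorname{rk}Q=5$ and $|\Phi(Q)|=p^{26}$. Conversely, a surjection $L\to Q$ with $\operatorname{rk}Q=5$ induces an isomorphism $L/\Phi(L)\to Q/\Phi(Q)$, so its kernel lies in $\Phi(L)$. Counting generating $5$-tuples as in the proof of Lemma~\ref{lem:N},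
\[
|\mathcal{X}_p|=N^{\circ}(26,5)\cdot p^{130}\,|GL_5|.
\]
By Lemma~\ref{lem:Ncyc} there is $R\in\mathbb{Q}(X)$ with $|\mathcal{X}_p|=R(p)$ for all large $p\in\mathcal{P}_K$.

Write $R=R_1+R_2/R_3$ with $R_i\in\mathbb{Q}[X]$ and $\deg R_2<\deg R_3$, and let $n_0\ge1$ be an integer with $n_0R_1\in\mathbb{Z}[X]$. Then $n_0R_2(p)/R_3(p)$ is an integer for infinitely many $p$ and tends to $0$. So $R_2$ has infinitely many zeros, $R_2=0$, and $R$ is a polynomial. Write $R=R_0/(5^bn_1)$ with $R_0\in\mathbb{Z}[X]$ and $5\nmid n_1$. If $M\ge b+1$ and $p\equiv p'\equiv1\pmod{5^M}$ are large primes in $\mathcal{P}_K$, then $5^{b+1}$ divides $R_0(p)-R_0(p')=5^bn_1(R(p)-R(p'))$, so $5$ divides the integer $R(p)-R(p')$.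
\end{proof}

Let $M$ satisfy $5^M>c$ and let $p\equiv1\pmod{5^M}$. Then $\mathbb{Z}_p$ contains a cyclic group $\mu$ of $5^M$ roots of unity. Let $T\cong\mu^5$ be the group of automorphisms $x_i\mapsto\zeta_ix_i$ ($\zeta_i\in\mu$) of $L$, let $\sigma$ be the automorphism $x_i\mapsto x_{i+1}$, and let $G=T\rtimes\langle\sigma\rangle$, a group of order $5^{5M+1}$. It acts on $\mathcal{X}$. Every orbit has size a power of $5$, so
\begin{equation}\label{eq:cong}
|\mathcal{X}|\equiv|\mathcal{X}^G|\pmod5 .
\end{equation}
The next three sections prove the following statement, which does not depend on (U).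

\begin{proposition}\label{prop:fixed}
Let $c\ge5$ and $5^M>c$. For all sufficiently large primes $p\equiv1\pmod{5^M}$,
\[
|\mathcal{X}^G|=\#E(\mathbb{F}_p)+4(p^2+4p-1),\qquad\text{and hence}\qquad|\mathcal{X}|\equiv\#E(\mathbb{F}_p)+1\pmod5 .
\]
\end{proposition}

\section{Fixed ideals and multilinear functionals}\label{sec:fixed}

Let $\mathbf{1}=(1,1,1,1,1)$, so that $L_{\mathbf{1}}=L_{\mathbb{Z}/5}$. It is free of rank $24$ by Lemma~\ref{lem:free}(b); this uses $c\ge5$. The multidegrees $\mathbf{b}\le\mathbf{1}$ correspond to the nonempty subsets $S\subseteq\mathbb{Z}/5$, and $S^c$ denotes the complement. For a surjection $f\colon L_{\mathbf{1}}\to\mathbb{Z}/p^n$ with $n\ge1$, define $H(f)=\bigoplus H(f)_{\mathbf{b}}$ by $H(f)_{\mathbf{b}}=L_{\mathbf{b}}$ for $\mathbf{b}\not\le\mathbf{1}$, and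
\begin{equation}\label{eq:Hf}
H(f)_S=\bigl\{u\in L_S:\ f([u,x_{j_1},\dots,x_{j_l}])=0\text{ for all orderings }(j_1,\dots,j_l)\text{ of }S^c\bigr\}.
\end{equation}
In particular $H(f)_{\mathbf{1}}=\ker f$, so $H(f)$ determines $n$, and it determines $f$ up to a unit.

\begin{lemma}\label{lem:fixedform}
Every $H\in\mathcal{X}^G$ has the form $H(f)$.
\end{lemma}

\begin{proof}
Let $Q=L/H$. The group $T$ acts on $L_{\mathbf{b}}$ by the character $\prod_i\zeta_i^{b_i}$. Since $0\le b_i\le c<5^M$, these characters are distinct, and since $|T|$ is invertible in $\mathbb{Z}_p$, the projections onto the $L_{\mathbf{b}}$ are given by idempotents of $\mathbb{Z}_p[T]$. So $H=\bigoplus H_{\mathbf{b}}$ and $Q=\bigoplus Q_{\mathbf{b}}$ are multigraded, and so is every $T$-stable subgroup of $Q$. The subgroup $Z(Q)[p]$ has order $p$, so it lies in a single degree $\mathbf{a}$. By Lemma~\ref{lem:basic}(b) it is contained in every nonzero ideal of $Q$.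

The automorphism $\sigma$ acts on $Q$, shifts multidegrees cyclically and preserves $Z(Q)[p]$. Hence $\mathbf{a}=(a,\dots,a)$, and $a\ge1$ because $|\mathbf{a}|\ge1$. We claim that $a=1$. The group $Q_{\mathbf{a}}\ne0$ is spanned by left-normed monomials of length $5a$. One of them is nonzero, and then so are its initial segments. So for each $1\le j\le5a$ the part of $Q$ of total degree $j$ is nonzero. If $5\nmid j$, then $\sigma$ permutes the multidegrees of total degree $j$ in orbits of size $5$, so this part has order at least $p^5$. There are $4a$ such $j$ and $a$ others, whence $31\ge5\cdot4a+a=21a$ and $a=1$.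

The ideal generated by a nonzero element of $Q_{\mathbf{b}}$ lives in degrees $\ge\mathbf{b}$ and contains $Z(Q)[p]\subseteq Q_{\mathbf{1}}$. So $Q_{\mathbf{b}}\ne0$ implies $\mathbf{b}\le\mathbf{1}$, that is, $H_{\mathbf{b}}=L_{\mathbf{b}}$ for $\mathbf{b}\not\le\mathbf{1}$. Consequently $Q_{\mathbf{1}}$ is central, $Q_{\mathbf{1}}[p]=Z(Q)[p]$ has order $p$, and $Q_{\mathbf{1}}\cong\mathbb{Z}/p^n$ for some $n\ge1$. Let $f\colon L_{\mathbf{1}}\to\mathbb{Z}/p^n$ be a surjection with kernel $H_{\mathbf{1}}$. Since $H$ is an ideal, $H_S\subseteq H(f)_S$. If $u\in L_S\setminus H_S$, the ideal generated by the image of $u$ has a nonzero component in degree $\mathbf{1}$. By Lemma~\ref{lem:free}(a) this component is spanned by the images of the elements $[u,x_{j_1},\dots,x_{j_l}]$ in \eqref{eq:Hf}, so $f$ is nonzero on one of them and $u\notin H(f)_S$.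
\end{proof}

The last step is where the cyclic center is essential: it forces every nonzero homogeneous element of $Q$ to be detected in degree $\mathbf{1}$. For $c\le4$ there is no degree $(a,\dots,a)$, and the proof shows that $\mathcal{X}^G$ is empty.

\begin{lemma}\label{lem:Hf}
Let $f\colon L_{\mathbf{1}}\to\mathbb{Z}/p^n$ be surjective. Then $H(f)$ is a $T$-stable ideal of finite index contained in $\Phi(L)$, and $L/H(f)$ has cyclic center. It is $\sigma$-stable if and only if $f=\upsilon\,(f\circ\sigma)$ for a unit $\upsilon$.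
\end{lemma}

\begin{proof}
Write $H=H(f)$. It is multigraded, hence $T$-stable, and $H_S\supseteq p^nL_S$. By Lemma~\ref{lem:free}(a) it is an ideal if it is stable under $[\,\cdot\,,x_j]$. If $u\in H_S$ and $j\notin S$, then $[u,x_j]\in H_{S\cup\{j\}}$ by \eqref{eq:Hf}. If $u\in H_S$ and $j\in S$, or if $u\in L_{\mathbf{b}}$ with $\mathbf{b}\not\le\mathbf{1}$, then $[u,x_j]$ has degree $\not\le\mathbf{1}$ and lies in $H$.

The left-normed monomials that start with $x_i$ span $L_{\mathbf{1}}$, so $f$ takes a unit value on one of them. Hence $H_{\{i\}}=p^n\mathbb{Z}_px_i$ and $H\subseteq\Phi(L)$.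

Let $Q=L/H$. Its center is multigraded, since the homogeneous components of an element have brackets with $x_j$ in distinct degrees. If $S\neq\mathbb{Z}/5$ and $u\in L_S\setminus H_S$, then some $[u,x_{j_1},\dots,x_{j_l}]$ with $l\ge1$ is nonzero in $Q$, so $u$ is not central modulo $H$. Thus $Z(Q)=Q_{\mathbf{1}}\cong\mathbb{Z}/p^n$. Finally $\sigma^{-1}(H(f))=H(f\circ\sigma)$, which gives the last claim.
\end{proof}

It remains to compute the index of $H(f)$. For $0\ne f\colon L_{\mathbf{1}}\to\mathbb{F}_p$ let $h_S(f)$ be the rank of the matrix $\bigl(f([u,x_{j_1},\dots,x_{j_l}])\bigr)$ whose rows are indexed by a basis of $L_S$ and whose columns are indexed by the orderings of $S^c$. Then $L_S/H(f)_S$ is the row space, and $H(f)$ has index $p^{\sum_Sh_S(f)}$. For general $n$ let $\bar f$ be the reduction of $f$ modulo $p$. The matrix over $\mathbb{Z}/p^n$ has an invertible minor of size $h_S(\bar f)$, so its row space maps onto $(\mathbb{Z}/p^n)^{h_S(\bar f)}$, and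
\begin{equation}\label{eq:lower}
|L:H(f)|\ge p^{\,n\sum_Sh_S(\bar f)} .
\end{equation}
If $H(f)$ is $\sigma$-stable, then $\bar f=\kappa\,(\bar f\circ\sigma)$ for some $\kappa\in\mathbb{F}_p^\times$, and $\kappa^5=1$ because $\sigma^5=1$. For each of the five solutions $\kappa\in\mathbb{F}_p$ of $\kappa^5=1$ put
\[
\mathcal{F}_\kappa=\{f\in\operatorname{Hom}(L_{\mathbf{1}},\mathbb{F}_p):f=\kappa\,(f\circ\sigma)\}.
\]

Let $0\ne f\in\mathcal{F}_\kappa$. Then $h_{S+1}(f)=h_S(f\circ\sigma)=h_S(f)$, so $h_S$ is constant on rotation orbits. For singletons $h_S=1$, since $H(f)_{\{i\}}=p\mathbb{Z}_px_i$, and $h_{\mathbb{Z}/5}=1$. For $|S|=4$ the matrix has one column, so $h_S\le1$; since $L_{\mathbf{1}}=\sum_j[L_{\{j\}^c},x_j]$, one such $h_S$ is nonzero, and by rotation all five equal $1$. The $2$-subsets form two orbits of size $5$, represented by $\{0,1\}$ and $\{0,2\}$, and the $3$-subsets form two orbits of size $5$, represented by $\{0,1,4\}$ and $\{0,2,3\}$. With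
\[
\eta(f)=h_{01}+h_{02}+h_{014}+h_{023}
\]
(we drop braces and the argument $f$), we obtain
\begin{equation}\label{eq:index}
\sum_{S\neq\emptyset}h_S(f)=5+5+1+5\eta(f)=11+5\eta(f).
\end{equation}
The matrices for $h_{01},h_{02}$ have one row, and those for $h_{014},h_{023}$ are $2\times2$. The index $p^{31}$ corresponds to $\eta=4$. Apart from a few exceptional points, this says that both $2\times2$ determinants vanish.

\section{Coordinates on the eigenspaces}\label{sec:coords}

For a permutation $ijkl$ of $1234$ put $\langle ijkl\rangle=f([x_0,x_i,x_j,x_k,x_l])$. By Lemma~\ref{lem:free}(b), these $24$ values determine $f$, and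
\[
f(u)=\sum(\text{coefficient of the word }0ijkl\text{ in }u)\cdot\langle ijkl\rangle,
\]
where a word $x_0x_i\cdots$ is abbreviated by its indices. Let $f\in\mathcal{F}_\kappa$ and write $i'=i+1$. Then $\langle ijkl\rangle=\kappa f([x_1,x_{i'},x_{j'},x_{k'},x_{l'}])$, and $x_0$ stands at the place of the letter $4$. If $u$ does not involve $x_0$, the words that start with $0$ in the expansion of $[u,x_0,x_{j_1},\dots]$ are those of $-x_0\,u\,x_{j_1}\cdots$. Here $u$ is a left-normed monomial that starts with $x_1$, and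
\begin{align*}
[1,i]&=1i-i1,\qquad[1,i,j]=1ij-i1j-j1i+ji1,\\
[1,i,j,k]&=1ijk-i1jk-j1ik+ji1k-k1ij+ki1j+kj1i-kji1 .
\end{align*}
According to the position of the letter $4$ we get four families of relations:
\begin{align}
\langle4jkl\rangle&=-\kappa\,\langle1j'k'l'\rangle,\label{R1}\\
\langle i4kl\rangle&=\kappa\,\bigl(\langle i'1k'l'\rangle-\langle1i'k'l'\rangle\bigr),\label{R2}\\
\langle ij4l\rangle&=\kappa\,\bigl(-\langle1i'j'l'\rangle+\langle i'1j'l'\rangle+\langle j'1i'l'\rangle-\langle j'i'1l'\rangle\bigr),\label{R3}\\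
\langle ijk4\rangle&=-\kappa\,\bigl(\langle1i'j'k'\rangle-\langle i'1j'k'\rangle-\langle j'1i'k'\rangle+\langle j'i'1k'\rangle\notag\\
&\qquad\qquad-\langle k'1i'j'\rangle+\langle k'i'1j'\rangle+\langle k'j'1i'\rangle-\langle k'j'i'1\rangle\bigr).\label{R4}
\end{align}
Put
\begin{gather*}
A=\langle1234\rangle,\quad B=\langle2134\rangle,\quad C=\langle1243\rangle,\quad D=\langle2143\rangle,\quad U=\langle3124\rangle,\\
P=\langle1324\rangle,\quad V=\langle3214\rangle,\quad W=\langle2314\rangle,\quad\Lambda=A-B-C+D .
\end{gather*}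

\begin{lemma}\label{lem:coords}
On $\mathcal{F}_\kappa$,
\begin{equation}\label{eq:PVW}
P=A+\kappa^3(A-C)+\kappa\Lambda,\qquad V=U+B-A-\kappa^4C,\qquad W=U+B-P-\kappa^4D .
\end{equation}
For $\kappa\ne1$ the forms $A,B,C,D,U$ are coordinates on $\mathcal{F}_\kappa\cong\mathbb{F}_p^5$. For $\kappa=1$ we have $U=\Lambda+A$, and $A,B,C,D$ are coordinates on $\mathcal{F}_1\cong\mathbb{F}_p^4$.
\end{lemma}

\begin{proof}
Relations \eqref{R1} and \eqref{R2} give
\begin{equation}\label{eq:values1}
\begin{gathered}
\langle4123\rangle=-\kappa A,\quad\langle4132\rangle=-\kappa C,\quad\langle4213\rangle=-\kappa P,\quad\langle4231\rangle=-\kappa\langle1342\rangle,\\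
\langle1423\rangle=\kappa(B-A),\quad\langle1432\rangle=\kappa(D-C),\\
\langle4312\rangle=-\kappa\langle1423\rangle=\kappa^2(A-B),\quad\langle4321\rangle=-\kappa\langle1432\rangle=\kappa^2(C-D),\\
\langle2413\rangle=\kappa(U-P),\quad\langle2431\rangle=\kappa(\langle3142\rangle-\langle1342\rangle),\\
\langle3412\rangle=\kappa(\langle4123\rangle-\langle1423\rangle)=-\kappa^2B,\quad\langle3421\rangle=\kappa(\langle4132\rangle-\langle1432\rangle)=-\kappa^2D .
\end{gathered}
\end{equation}
Relation \eqref{R3} for $1243$ and $2143$ reads $C=\kappa(-A+B+U-V)$ and $D=\kappa(-P+U+B-W)$. Since $\kappa^{-1}=\kappa^4$, these are the formulas for $V$ and $W$. The other four cases of \eqref{R3} give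
\begin{equation}\label{eq:values2}
\begin{aligned}
\langle1342\rangle&=\kappa(-C+D+\langle4123\rangle-\langle4213\rangle)=\kappa(D-C)+\kappa^2(P-A),\\
\langle3142\rangle&=\kappa(-\langle1423\rangle+\langle4123\rangle+D-\langle2413\rangle)=\kappa D-\kappa^2(B+U-P),\\
\langle2341\rangle&=\kappa(\langle3142\rangle-\langle1342\rangle+\langle4132\rangle-\langle4312\rangle)=-\kappa^3U,\\
\langle3241\rangle&=\kappa(-\langle1432\rangle+\langle4132\rangle+\langle3142\rangle-\langle3412\rangle)=\kappa^3(P-U),
\end{aligned}
\end{equation}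
where the third line uses the difference of the first two,
\begin{equation}\label{eq:diff}
\langle3142\rangle-\langle1342\rangle=\kappa C+\kappa^2(A-B-U).
\end{equation}
Relation \eqref{R4} for $1234$ reads
\begin{align*}
A&=-\kappa\bigl(A-B-U+V-\langle4123\rangle+\langle4213\rangle+\langle4312\rangle-\langle4321\rangle\bigr)\\
&=-\kappa(A-B-U+V)-\kappa^2(A-P)-\kappa^3\Lambda .
\end{align*}
Since $A-B-U+V=-\kappa^4C$, this says $A=C-\kappa^2(A-P)-\kappa^3\Lambda$, and multiplying by $\kappa^3$ gives the formula for $P$. All $24$ values are now linear in $A,B,C,D,U$, so $\dim\mathcal{F}_\kappa\le5$.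

Let $\kappa=1$. Relation \eqref{R4} for $2314$ reads
\begin{align*}
W&=-\bigl(\langle1342\rangle-\langle3142\rangle-\langle4132\rangle+\langle4312\rangle-B+W+\langle2413\rangle-\langle2431\rangle\bigr)\\
&=2(C+A-B-U)-C-(A-B)+B-W-(U-P),
\end{align*}
that is, $2W=A+C-3U+P$. Inserting $W=U+B-P-D$ and $P=3A-B-2C+D$ gives
\[
5U=A+C+3P-2B+2D=10A-5B-5C+5D .
\]
As $p\ne5$, we get $U=2A-B-C+D=\Lambda+A$ and $\dim\mathcal{F}_1\le4$.

We need not examine the remaining relations. Since $\sigma^5=1$ and $p\equiv1\pmod5$, the space $\operatorname{Hom}(L_{\mathbf{1}},\mathbb{F}_p)$ is the direct sum of the $\mathcal{F}_\kappa$. Its dimension is $24=4+4\cdot5$, so all five upper bounds are attained.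
\end{proof}

We express the four ranks in these coordinates, using the bases of Lemma~\ref{lem:free}(b) that start with $x_0$. The single row for $h_{01}$ consists of the values $\langle1jkl\rangle$, and that for $h_{02}$ of the values $\langle2jkl\rangle$. By \eqref{eq:PVW}--\eqref{eq:diff},
\begin{align}
h_{01}=0&\iff A=B=C=D=0,\label{eq:h01}\\
h_{02}=0&\iff B=D=W=U=P=0\ \text{ and }\ C+\kappa(A-B-U)=0.\label{eq:h02}
\end{align}
In \eqref{eq:h01}, the vanishing of $A$, $C$, $\langle1423\rangle$, $\langle1432\rangle$ gives the right side, which in turn kills $P$ and $\langle1342\rangle$. For the $3$-subsets, row and column operations give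
\begin{gather*}
h_{014}=\operatorname{rank}\begin{pmatrix}\langle4123\rangle&\langle4132\rangle\\ \langle1423\rangle&\langle1432\rangle\end{pmatrix}=\operatorname{rank}\begin{pmatrix}A&C\\B&D\end{pmatrix},\\
h_{023}=\operatorname{rank}\begin{pmatrix}\langle3214\rangle&\langle3241\rangle\\ \langle2314\rangle&\langle2341\rangle\end{pmatrix}=\operatorname{rank}\begin{pmatrix}V&P-U\\W&-U\end{pmatrix}.
\end{gather*}
So $h_{014}\le1$ if and only if $AD=BC$, and $h_{023}\le1$ if and only if $q=0$, where
\[
q=UV+(P-U)W .
\]
Let $\mathcal{V}_\kappa$ be the set of $\mathbb{F}_p$-points of the projective space $\mathbb{P}(\mathcal{F}_\kappa)$ with $AD=BC$ and $q=0$.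

\begin{proposition}\label{prop:reduceV}
$|\mathcal{X}^G|=|\mathcal{V}_1|+\sum_{\kappa\neq1}\bigl(|\mathcal{V}_\kappa|-2\bigr)$.
\end{proposition}

\begin{proof}
If none of the four ranks vanishes at $f$, then $h_{01}=h_{02}=1$, so $\eta=2+h_{014}+h_{023}\ge4$, with equality if and only if $f\in\mathcal{V}_\kappa$. We determine where a rank vanishes.

\emph{The case $\kappa=1$.} Lemma~\ref{lem:coords} gives
\begin{equation}\label{eq:k1}
U=\Lambda+A,\qquad V=A-2C+D,\qquad W=-\Lambda,\qquad P-U=A-C .
\end{equation}
If $h_{01}=0$ or $h_{014}=0$, then $A=B=C=D=0$ and $f=0$. If $h_{02}=0$, then $B=D=0$, $W=0$ gives $\Lambda=0$ and $A=C$, and $U=0$ gives $A=0$; so $f=0$. If $h_{023}=0$, then $A=C$, $V=0$ gives $D=A$, $\Lambda=0$ gives $B=A$, and $U=0$ gives $A=0$; so $f=0$. Thus no rank vanishes on $\mathbb{P}(\mathcal{F}_1)$.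

\emph{The case $\kappa\ne1$.} Now $1+\kappa+\kappa^2+\kappa^3+\kappa^4=0$. Write points as $(A:B:C:D:U)$ and put
\[
z_1=(0:0:0:0:1),\qquad z_2=(1:0:-\kappa:0:0).
\]
Each of $h_{01}$ and $h_{014}$ vanishes exactly at $z_1$. At $z_1$ we have $P=0$ and $U=V=W=1$, so $h_{02}=1$, and the matrix for $h_{023}$ has both rows equal to $(1,-1)$, so $h_{023}=1$. At $z_2$ we have $P=1+\kappa^3(1+\kappa)+\kappa(1+\kappa)=0$, $W=0$, $V=-1+\kappa^5=0$, so $h_{02}=h_{023}=0$, while $h_{01}=h_{014}=1$. Conversely, $h_{02}=0$ forces $B=D=U=0$ and $C=-\kappa A$ by \eqref{eq:h02}, which is $z_2$. If $h_{023}=0$, then $U=P=V=W=0$, so $D=\kappa B$, $C=\kappa(B-A)$ and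
\[
0=P=A(1+\kappa+\kappa^2+\kappa^3+\kappa^4)-(\kappa+\kappa^4)B=-(\kappa+\kappa^4)B .
\]
Since $(\kappa+\kappa^4)(\kappa^2+\kappa^3)=-1$, we get $B=0$, which is $z_2$ again. So ranks vanish only at $z_1$ and $z_2$. Both points have $\eta=2$, and both lie in $\mathcal{V}_\kappa$ since $h_{014},h_{023}\le1$ there.

In all cases $\eta\ge2$, so $\sum_Sh_S\ge21$ by \eqref{eq:index}. If $H(f)\in\mathcal{X}^G$ had $n\ge2$, then \eqref{eq:lower} would give index at least $p^{42}$. So $n=1$ and $\eta(f)=4$. By Lemmas~\ref{lem:fixedform} and~\ref{lem:Hf}, the map $f\mapsto H(f)$ is a bijection from the points of $\coprod_\kappa\mathbb{P}(\mathcal{F}_\kappa)$ with $\eta=4$ onto $\mathcal{X}^G$. These points form $\mathcal{V}_1$ for $\kappa=1$, and $\mathcal{V}_\kappa\setminus\{z_1,z_2\}$ for $\kappa\ne1$.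
\end{proof}

\section{Points on the intersections of two quadrics}\label{sec:count}

The quadric $AD=BC$ in $\mathbb{P}^3$ is $\mathbb{P}^1\times\mathbb{P}^1$, by
\[
(A,B,C,D)=(\alpha\gamma,\ \beta\gamma,\ \alpha\delta,\ \beta\delta),\qquad\Lambda=(\alpha-\beta)(\gamma-\delta).
\]

\begin{lemma}\label{lem:surface}
For $\kappa\ne1$ and $p$ sufficiently large, $|\mathcal{V}_\kappa|-2=p^2+4p-1$.
\end{lemma}

\begin{proof}
A nonzero element $\omega\in\mathbb{Z}[\zeta_5]$ divides its norm, so its image in $\mathbb{F}_p$ under $\zeta_5\mapsto\kappa$ is nonzero unless $p$ divides the norm. Nonvanishing in $\mathbb{Z}[\zeta_5]$ is read off from the $\mathbb{Z}$-basis $\zeta_5,\zeta_5^2,\zeta_5^3,\zeta_5^4$. This is the only reason for taking $p$ large.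

We project from $z_1$. Write $V=U+v$ and $W=U+w$ with $v=B-A-\kappa^4C$ and $w=B-P-\kappa^4D$. The terms $U^2$ in $q$ cancel:
\[
q=Ut+Pw,\qquad t=v-w+P=2P-A+\kappa^4(D-C),
\]
and $t,P,w$ do not involve $U$. Over a point $(A:B:C:D)$ of the quadric, the equation $q=0$ has one solution $U$ if $t\ne0$, has $p$ solutions if $t=Pw=0$, and has none otherwise. Counting $z_1$ separately,
\begin{equation}\label{eq:Vcount}
|\mathcal{V}_\kappa|=1+\bigl((p+1)^2-\#\{t=0\}\bigr)+p\cdot\#\{t=Pw=0\},
\end{equation}
where the counts on the right are taken in $(\mathbb{P}^1\times\mathbb{P}^1)(\mathbb{F}_p)$.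

\emph{The curve $t=0$.} We have $P=\alpha\gamma+(\gamma-\delta)\bigl((\kappa+\kappa^3)\alpha-\kappa\beta\bigr)$, so
\[
t=\gamma\bigl[(1+2\kappa+2\kappa^3)\alpha-2\kappa\beta\bigr]+\delta\bigl[-(2\kappa+2\kappa^3+\kappa^4)\alpha+(2\kappa+\kappa^4)\beta\bigr].
\]
The determinant of the two linear forms in $(\alpha,\beta)$ is
\[
(1+2\kappa+2\kappa^3)(2\kappa+\kappa^4)-2\kappa(2\kappa+2\kappa^3+\kappa^4)=2\kappa+2\kappa^2+\kappa^4,
\]
which is nonzero for large $p$. So the forms have no common zero, each $(\alpha:\beta)$ determines exactly one $(\gamma:\delta)$, and $\#\{t=0\}=p+1$. Points of $t=0$ are therefore determined by $(\alpha:\beta)$.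

\emph{The points with $t=P=0$.} These are the points with $P=0$ and $\alpha\gamma=\kappa^4\delta(\beta-\alpha)$. The second equation means $(\gamma:\delta)=(\kappa^4(\beta-\alpha):\alpha)$, whose entries never both vanish. Substituting,
\[
P=\kappa^4\alpha(\beta-\alpha)+\bigl(-(1+\kappa^4)\alpha+\kappa^4\beta\bigr)\bigl((\kappa+\kappa^3)\alpha-\kappa\beta\bigr).
\]
The coefficient of $\alpha^2$ is $-\kappa^4-(1+\kappa^4)(\kappa+\kappa^3)=-(1+\kappa+\kappa^2+\kappa^3+\kappa^4)=0$. That of $\alpha\beta$ is $\kappa^4+\kappa^4(\kappa+\kappa^3)+\kappa(1+\kappa^4)=2+\kappa+\kappa^2+\kappa^4=1-\kappa^3$. That of $\beta^2$ is $-\kappa^5=-1$. So $P=\beta\bigl((1-\kappa^3)\alpha-\beta\bigr)$, and the solutions have $(\alpha:\beta)=(1:0)$ or $(1:1-\kappa^3)$.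

\emph{The points with $t=w=0$.} If $w=0$, then $P=B-\kappa^4D$ and $t=2B-A-\kappa^4(C+D)$. So these are the points with $w=0$ and $\gamma(2\beta-\alpha)=\kappa^4\delta(\alpha+\beta)$. The second equation means $(\gamma:\delta)=(\kappa^4(\alpha+\beta):2\beta-\alpha)$, whose entries never both vanish as $p\ne3$. Substituting in $w=(\beta-\alpha)\gamma-\kappa^4\beta\delta-(\gamma-\delta)\bigl((\kappa+\kappa^3)\alpha-\kappa\beta\bigr)$,
\[
w=\kappa^4(\beta^2-\alpha^2)-\kappa^4\beta(2\beta-\alpha)-\bigl((1+\kappa^4)\alpha+(\kappa^4-2)\beta\bigr)\bigl((\kappa+\kappa^3)\alpha-\kappa\beta\bigr).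
\]
The coefficient of $\alpha^2$ is again $-\kappa^4-(1+\kappa^4)(\kappa+\kappa^3)=0$. Those of $\alpha\beta$ and $\beta^2$ are
\begin{align*}
\omega_1&=\kappa^4+\kappa(1+\kappa^4)-(\kappa^4-2)(\kappa+\kappa^3)=3\kappa-\kappa^2+2\kappa^3+\kappa^4,\\
\omega_2&=\kappa^4-2\kappa^4+\kappa(\kappa^4-2)=1-2\kappa-\kappa^4 .
\end{align*}
So $w=\beta(\omega_1\alpha+\omega_2\beta)$. For large $p$ we have $\omega_1\ne0$, and the solutions have $(\alpha:\beta)=(1:0)$ or $(\omega_2:-\omega_1)$.

The three values $(1:0)$, $(1:1-\kappa^3)$, $(\omega_2:-\omega_1)$ are distinct, because $1-\kappa^3\neq0$, $\omega_1\ne0$ and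
\[
\omega_1+\omega_2(1-\kappa^3)=1+\kappa+\kappa^3+2\kappa^4=\kappa^4-\kappa^2\ne0 .
\]
Hence $\#\{t=Pw=0\}=3$, and \eqref{eq:Vcount} gives $|\mathcal{V}_\kappa|-2=(p+1)^2-(p+1)+3p-1=p^2+4p-1$.
\end{proof}

\begin{lemma}\label{lem:curve}
$|\mathcal{V}_1|=\#E(\mathbb{F}_p)$.
\end{lemma}

\begin{proof}
By \eqref{eq:k1},
\[
q=(\Lambda+A)\bigl((A-C)+(D-C)\bigr)-(A-C)\Lambda=A(A-C)+(D-C)(\Lambda+A).
\]
With $A-C=\alpha(\gamma-\delta)$, $D-C=(\beta-\alpha)\delta$ and $\Lambda+A=(2\alpha-\beta)\gamma+(\beta-\alpha)\delta$ this becomes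
\[
q=\alpha^2\gamma^2+\bigl[-\alpha^2+(\beta-\alpha)(2\alpha-\beta)\bigr]\gamma\delta+(\beta-\alpha)^2\delta^2 .
\]
For fixed $(\alpha:\beta)$ this is a binary quadratic form in $(\gamma,\delta)$, and it is nonzero because $\alpha$ and $\beta-\alpha$ do not both vanish. It has $1+\chi(\operatorname{disc})$ zeros in $\mathbb{P}^1(\mathbb{F}_p)$, where $\chi$ is the quadratic character with $\chi(0)=0$; this is also the number of square roots of the discriminant. For $(\alpha:\beta)=(0:1)$ the discriminant is $1$, which gives two points. For $(\alpha:\beta)=(1:1+\xi)$ the middle coefficient is $-1+\xi(1-\xi)=-(\xi^2-\xi+1)$, and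
\[
\operatorname{disc}=(\xi^2-\xi+1)^2-4\xi^2=(\xi^2-\xi-1)^2-4\xi .
\]
So $|\mathcal{V}_1|=2+\#\{(\xi,\psi)\in\mathbb{F}_p^2:\psi^2=(\xi^2-\xi-1)^2-4\xi\}$. The second form of the quartic lets us factor a difference of squares. With $x=\frac12(\psi+\xi^2-\xi-1)$ as a coordinate in place of $\psi$, the affine curve becomes
\[
x\,(\xi^2-\xi-1-x)=\xi .
\]
Its only point with $x=0$ is $(\xi,x)=(0,0)$. For $x\ne0$, multiply by $x$ and put $y=-x\xi$. This gives $y^2+xy-x^2-x^3=-y$, so these points are in bijection with the affine points of $E$ with $x\neq0$. The curve $E$ has one point at infinity and the two points $(0,0)$, $(0,-1)$ with $x=0$. Hence $|\mathcal{V}_1|=2+1+(\#E(\mathbb{F}_p)-3)=\#E(\mathbb{F}_p)$.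
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fixed}]
The formula for $|\mathcal{X}^G|$ follows from Proposition~\ref{prop:reduceV} and Lemmas~\ref{lem:surface} and~\ref{lem:curve}. For $p\equiv1\pmod5$ we have $4(p^2+4p-1)\equiv16\equiv1$, and \eqref{eq:cong} gives the congruence.
\end{proof}

\section{The representation on $E[5]$ and the end of the proof}\label{sec:galois}

The Weierstrass coefficients of $E$ are $a_1=a_2=a_3=1$, $a_4=a_6=0$. The standard invariants are $b_2=5$, $b_4=b_6=b_8=1$, and
\begin{gather*}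
c_4=b_2^2-24b_4=1,\qquad j=c_4^3/\Delta,\\
\Delta=-b_2^2b_8-8b_4^3-27b_6^2+9b_2b_4b_6=-25-8-27+45=-15 .
\end{gather*}
So $E$ is an elliptic curve with good reduction outside $3$ and $5$. Let $\rho\colon\operatorname{Gal}(\overline{\mathbb{Q}}/\mathbb{Q})\to GL_2(\mathbb{F}_5)$ be the action on $E[5]\cong\mathbb{F}_5^2$, with image $\Gamma$. We recall two standard facts. For $p\nmid15$ the representation $\rho$ is unramified at $p$, and a Frobenius element at $p$ has characteristic polynomial $\lambda^2-\operatorname{tr}_p\lambda+p$ modulo $5$, where $\operatorname{tr}_p=p+1-\#E(\mathbb{F}_p)$. The Chebotarev density theorem says that for a finite Galois extension $F'/\mathbb{Q}$, every conjugacy class of $\operatorname{Gal}(F'/\mathbb{Q})$ is the Frobenius class of infinitely many unramified primes; a prime unramified in $F'$ splits completely in a Galois subextension $F$ if and only if its Frobenius class lies in $\operatorname{Gal}(F'/F)$.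

\begin{lemma}\label{lem:SL2}
$\Gamma\supseteq SL_2(\mathbb{F}_5)$.
\end{lemma}

\begin{proof}
The points of $E(\mathbb{F}_2)$ are $(0,0)$, $(0,1)$, $(1,0)$ and $\infty$, so $\operatorname{tr}_2=-1$ and Frobenius at $2$ has characteristic polynomial $\lambda^2+\lambda+2$. Its discriminant $-7\equiv3$ is not a square modulo $5$. So this element fixes no line of $\mathbb{F}_5^2$, and $\rho$ is irreducible.

At $3$ we have $v_3(c_4)=0$ and $v_3(\Delta)=1$, so the reduction is multiplicative and $v_3(j)=-1$. By Tate's uniformization \cite[Ch.~V, \S5]{Sil}, over an unramified extension of $\mathbb{Q}_3$ of degree at most $2$ there is a Galois-equivariant isomorphism $E(\overline{\mathbb{Q}}_3)\cong\overline{\mathbb{Q}}_3^{\times}/q_E^{\mathbb{Z}}$ with $v_3(q_E)=-v_3(j)=1$. Under it $E[5]$ has the basis $\zeta_5,q_E^{1/5}$. The maximal unramified extension of $\mathbb{Q}_3$ contains $\zeta_5$ but not $q_E^{1/5}$, which has valuation $1/5$. So some element of the inertia group fixes $\zeta_5$ and multiplies $q_E^{1/5}$ by a nontrivial power of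 $\zeta_5$. Its image $u\in\Gamma$ is a nontrivial unipotent element, of order $5$, and it fixes a unique line $\ell_0$.

For $g\in\Gamma$ the conjugate $gug^{-1}$ fixes the line $g\ell_0$, and by irreducibility $g\ell_0\ne\ell_0$ for some $g$. In a basis taken from these two lines, $u$ generates the group of all upper unitriangular matrices and $gug^{-1}$ that of all lower unitriangular matrices. By row reduction these generate $SL_2(\mathbb{F}_5)$, which does not depend on the basis.
\end{proof}

\begin{proposition}\label{prop:nonconst}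
Let $K$ be as in Theorem~\ref{thm:K} and $M\ge1$. Among the primes $p\in\mathcal{P}_K$ with $p\equiv1\pmod{5^M}$ there are infinitely many with $\#E(\mathbb{F}_p)\equiv0\pmod 5$ and infinitely many with $\#E(\mathbb{F}_p)\equiv2\pmod5$.
\end{proposition}

\begin{proof}
Let $F=K(\zeta_{5^M})$. The group $\operatorname{Gal}(F/\mathbb{Q})$ has the abelian normal subgroup $\operatorname{Gal}(F/K)$ with quotient $\operatorname{Gal}(K/\mathbb{Q})$, so by the Jordan--H\"older theorem $A_5$ is not one of its composition factors. Let $\Gamma'=\rho(\operatorname{Gal}(\overline{\mathbb{Q}}/F))$, a normal subgroup of $\Gamma$. Then $\Gamma/\Gamma'$ is a quotient of $\operatorname{Gal}(F/\mathbb{Q})$, and it contains $SL_2(\mathbb{F}_5)/(SL_2(\mathbb{F}_5)\cap\Gamma')$ as a normal subgroup. The quotient $SL_2(\mathbb{F}_5)/\{\pm1\}\cong A_5$ is simple, and the only normal subgroups of $SL_2(\mathbb{F}_5)$ are $1$, $\{\pm1\}$ and the whole group: a normal subgroup that maps onto $A_5$ has even order, so it contains the unique involution $-1$. If $SL_2(\mathbb{F}_5)\cap\Gamma'$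 were proper, $A_5$ would thus be a composition factor of $\operatorname{Gal}(F/\mathbb{Q})$. Hence $\Gamma'\supseteq SL_2(\mathbb{F}_5)$.

Let $\tau\in SL_2(\mathbb{F}_5)$ and $F'=F(E[5])$. Then $\tau=\rho(g)$ for some $g\in\operatorname{Gal}(F'/F)$. By Chebotarev's theorem infinitely many primes $p\nmid15$ have the Frobenius class of $g$ in $\operatorname{Gal}(F'/\mathbb{Q})$. They split completely in $F$, so $p\in\mathcal{P}_K$ and $p\equiv1\pmod{5^M}$, and
\[
\#E(\mathbb{F}_p)=p+1-\operatorname{tr}_p\equiv2-\operatorname{tr}\tau\pmod5 .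
\]
Take $\tau=1$, of trace $2$, and $\tau=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, of trace $0$.
\end{proof}

\begin{remark}
Some hypothesis on $K$ is needed in Proposition~\ref{prop:nonconst}. If $K\supseteq\mathbb{Q}(E[5])$, then Frobenius acts trivially on $E[5]$ for $p\in\mathcal{P}_K$, $p\nmid15$, so $\#E(\mathbb{F}_p)\equiv0\pmod5$ for all these $p$, and the argument gives nothing.
\end{remark}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:K}]
Let $c\ge5$ and $K$ be as in Theorem~\ref{thm:K}, and suppose that (U) holds. Choose $M$ so large that $5^M>c$ and Proposition~\ref{prop:poly} applies. Then $|\mathcal{X}_p|$ is constant modulo $5$ on the large primes $p\in\mathcal{P}_K$ with $p\equiv1\pmod{5^M}$. By Propositions~\ref{prop:fixed} and~\ref{prop:nonconst} it is congruent to $1$ for infinitely many of these primes and to $3$ for infinitely many others. This contradiction shows that $\zeta^{\triangleleft}_{\mathfrak{f}_{c,d}}$ is uniform on $\mathcal{P}_K$ for at most finitely many $d$, which is Theorem~\ref{thm:K}.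 Theorem~\ref{thm:main} is the case $K=\mathbb{Q}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{dSL}
Marcus du Sautoy and Seungjai Lee, \emph{Uniformity in Higher class Free Lie algebras}, arXiv:2209.07265 (2022).

\bibitem{Sil}
Silverman, \emph{Advanced Topics in the Arithmetic of Elliptic Curves}.

\end{thebibliography}
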